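\title{Acyclicity of the Drinfeld--Kohno 2-algebras}

\begin{abstract}
The $n$th Drinfeld--Kohno 2-algebra is a two-term complex $\partial\colon B\to A$ in which the triangle relations of the Drinfeld--Kohno algebra hold only up to specified homotopies, and the homotopies satisfy an explicit list of relations. We prove the conjecture that $\partial$ is injective, for every $n$ and over every commutative ring. We also show that no relation on the list can be omitted, compute the Hilbert series of $B$, and give a criterion for acyclicity of the 2-algebras built in the same way from any quadratic Gr\"obner basis. The proof lifts cycles to syzygies in the free algebra, reduces them by rewriting to weight three, and matches the relations with the overlaps of the rewriting system by a count.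
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Throughout, $k$ is a nonzero commutative ring, algebras are unital associative $k$-algebras, and $\otimes=\otimes_k$. The problem below is posed over a field, but the proof never divides. For an element $x$ of an algebra and an element $y$ of the algebra or of a bimodule over it, $[x,y]=xy-yx$.

\begin{definition}\label{def:2alg}
An \emph{associative 2-algebra} consists of an algebra $A$, an $A$-bimodule $B$ and a bimodule map $\partial\colon B\to A$ that satisfies the \emph{Peiffer identity}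
\[
\partial(b)\,b'=b\,\partial(b')\qquad(b,b'\in B).
\]
A morphism is a pair of an algebra map and a compatible bimodule map that commute with $\partial$. The 2-algebra is \emph{acyclic} if $\ker\partial=0$.
\end{definition}

Equivalently, a 2-algebra is a monoid in the category of cochain complexes concentrated in degrees $-1$ and $0$, with the truncated tensor product; $B$ sits in degree $-1$ and $A$ in degree $0$. Truncation removes the products $bb'$, which would have degree $-2$, and divides degree $-1$ by their boundaries $\partial(b)b'-b\,\partial(b')$; this is the origin of the Peiffer identity. The cohomology is $H^{-1}=\ker\partial$ and the algebra $H^0=A/\partial(B)$. Acyclicity imposes no condition on $H^0$.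

\begin{definition}\label{def:DK}
Let $n\in\mathbb N$ and $N=n+1$. The \emph{$n$th Drinfeld--Kohno 2-algebra} is presented by generators $a_{ij}\in A$ for $1\le i<j\le N$ and $\ell_{ijk},r_{ijk}\in B$ for $1\le i<j<k\le N$, with
\[
\partial(\ell_{ijk})=[a_{ij},a_{ik}+a_{jk}],\qquad \partial(r_{ijk})=[a_{jk},a_{ij}+a_{ik}],
\]
and the following relations.
\begin{itemize}
\item[(i)] For $i<j<k<l$, the six elements below vanish:
\begin{align*}
\rho_1&=[a_{il}+a_{jl}+a_{kl},r_{ijk}]-[a_{ij}+a_{ik},\ell_{jkl}]+[a_{jk},\ell_{ijl}+\ell_{ikl}],\\
\rho_2&=[a_{ij}+a_{ik}+a_{il},r_{jkl}]+[a_{kl},r_{ijk}+r_{ijl}]-[a_{jk}+a_{jl},r_{ikl}],\\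
\rho_3&=[a_{il}+a_{jl}+a_{kl},\ell_{ijk}]+[a_{ij},\ell_{ikl}+\ell_{jkl}]-[a_{ik}+a_{jk},\ell_{ijl}],\\
\rho_4&=[a_{ij}+a_{ik}+a_{il},\ell_{jkl}]+[a_{jk},r_{ijl}+r_{ikl}]-[a_{jl}+a_{kl},r_{ijk}],\\
\rho_5&=[a_{ij},r_{ikl}+r_{jkl}]-[a_{kl},\ell_{ijk}+\ell_{ijl}],\\
\rho_6&=[a_{ik},r_{ijl}-\ell_{jkl}-r_{jkl}]+[a_{jl},\ell_{ijk}+r_{ijk}-\ell_{ikl}].
\end{align*}
\item[(ii)] $[a_{ij},a_{kl}]=0$ if $\{i,j\}\cap\{k,l\}=\varnothing$.
\item[(iii)] $[a_{ij},\ell_{klm}]=[a_{ij},r_{klm}]=0$ if $\{i,j\}\cap\{k,l,m\}=\varnothing$.
\end{itemize}
\end{definition}

``Presented'' means initial among 2-algebras with chosen elements that have these differentials and satisfy these relations. The following conjecture is posed in \cite{Kemp}.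

\medskip
\noindent\textbf{Conjecture.} \emph{For every $n\in\mathbb N$, the $n$th Drinfeld--Kohno 2-algebra is acyclic.}

\subsection{An explicit model}\label{sub:model}

Let $A$ be an algebra, $V$ a $k$-module and $\partial\colon V\to A$ a linear map; extend $\partial$ to a bimodule map on the free bimodule $A\otimes V\otimes A$. The \emph{Peiffer elements} $\partial(b)b'-b\,\partial(b')$, with $b,b'\in A\otimes V\otimes A$, span a sub-bimodule that $\partial$ kills. Let $\widetilde B$ be the quotient by it. Then $\partial\colon\widetilde B\to A$ is a 2-algebra, the \emph{free 2-algebra on $V\to A$}. Put $K=\ker(\partial\colon\widetilde B\to A)$. For a subset $Y\subset K$ let $(Y)$ be the sub-bimodule it generates; then $\widetilde B/(Y)\to A$ is a 2-algebra with $H^{-1}=K/(Y)$.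

For Definition~\ref{def:DK}, let $X=\{a_{ij}\}$, let $W=kX$ be the free module on $X$ and $T=T(W)$ the free algebra, let $J\subset T$ be the ideal generated by the commutators in (ii), and let $A=T/J$. Let $V$ be the free module on the symbols $\ell_{ijk},r_{ijk}$, and let $\mathcal R\subset\widetilde B$ be the family of the elements in (i) and (iii). Lemma~\ref{lem:lifts} shows that $\mathcal R\subset K$, so that
\[
B=\widetilde B/(\mathcal R)
\]
is a 2-algebra over $A$. It is the Drinfeld--Kohno 2-algebra. Indeed, let $B'\to A'$ be a 2-algebra with elements as in Definition~\ref{def:DK}. By (ii) there is a unique algebra map $A\to A'$, and then a unique compatible bimodule map $A\otimes V\otimes A\to B'$, that respect the generators. They commute with $\partial$ because they do so on $V$, hence the Peiffer elements go to zero, and so does $\mathcal R$.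

Everything is graded by \emph{weight}, with $a_{ij}$ of weight $1$ and $\ell_{ijk},r_{ijk}$ of weight $2$; a subscript $d$ denotes the part of weight $d$.

\subsection{What the conjecture asks}\label{sub:meaning}

Let $I=\partial(B)$ and $U=A/I=H^0$. This is the ordinary Drinfeld--Kohno algebra: it is generated by the $a_{ij}$ subject to (ii) and to the triangle relations $[a_{ij},a_{ik}+a_{jk}]=[a_{jk},a_{ij}+a_{ik}]=0$. The third triangle relation follows from these two, because
\begin{equation}\label{eq:third}
[a_{ij},a_{ik}+a_{jk}]+[a_{jk},a_{ij}+a_{ik}]=[a_{ij}+a_{jk},a_{ik}],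
\end{equation}
and this is why each triple carries two generators. Read $b\in B$ as a homotopy from $x\in A$ to $x+\partial b$. The 2-algebra keeps (ii) strict and replaces each triangle relation by a homotopy. Two elements of $A$ with the same image in $U$ are then joined by a homotopy, and $\ker\partial$ measures in how many ways. In $\widetilde B$ there are several ways, because the Jacobi identity produces cycles; (i) and (iii) set a list of such cycles to zero. The conjecture says that the list is complete. In other words, $B\cong I$, and Definition~\ref{def:DK} is a presentation of the ideal of triangle relations.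

For $n\le1$ we have $B=0$. For $n=2$ there are no relations at all, $A$ is free on three letters, and the conjecture asserts that the Peiffer identity alone accounts for all dependencies between the two triangle relations; Example~\ref{ex:n2} proves this. For $n=3$ a count over a field is suggestive. The Hilbert series of $A$ and $U$ (Section~\ref{sec:hilbert}) are
\begin{align*}
\frac1{1-6t+3t^2}&=1+6t+33t^2+180t^3+\cdots,\\
\frac1{(1-t)(1-2t)(1-3t)}&=1+6t+25t^2+90t^3+\cdots,
\end{align*}
so $\dim I_3=90$. Peiffer elements have weight at least $4$, so $\widetilde B_3=W\otimes V\oplus V\otimes W$ has dimension $2\cdot6\cdot8=96$. Hence $\dim K_3=6$, exactly the number of relations in (i). This makes a positive answer plausible, but it says nothing about cycles of weight $4$ and higher that might not come from weight $3$. Remark~\ref{rem:counter} shows that such cycles exist for other quadratic relations.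

\subsection{Results}

\begin{theorem}\label{thm:main}
For every $n\in\mathbb N$ and every commutative ring $k$, we have $\ker(\partial\colon B\to A)=0$. Hence $(B\to A)\to(0\to U)$ is a quasi-isomorphism of associative 2-algebras.
\end{theorem}

(Over the zero ring there is nothing to prove.) The conjecture therefore holds, and the list of relations cannot be shortened:

\begin{theorem}\label{thm:min}
Let $K=\ker(\partial\colon\widetilde B\to A)$ for the $n$th Drinfeld--Kohno 2-algebra.
\begin{enumerate}
\item[(1)] $K$ is a $U$-bimodule generated by the elements \textup{(i)}, \textup{(iii)}. These form a $k$-basis of $K_3$, which has rank $6\binom{n+1}{4}+20\binom{n+1}{5}$. Moreover $K_{\le2}=0$.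
\item[(2)] For a set $Y\subset K$ of homogeneous elements, the 2-algebra $\widetilde B/(Y)\to A$ is acyclic if and only if the weight-$3$ elements of $Y$ span $K_3$. In particular none of the relations \textup{(i)}, \textup{(iii)} can be omitted. Over a field, $6\binom{n+1}{4}+20\binom{n+1}{5}$ is the minimal number of homogeneous relations in $B$ needed for acyclicity.
\item[(3)] $B$ is a graded free $k$-module, and
\[
\sum_d\operatorname{rk}(B_d)\,t^d=\Bigg(\sum_{0\le j\le(n+1)/2}(-1)^j\frac{(n+1)!}{2^j\,j!\,(n+1-2j)!}\,t^j\Bigg)^{-1}-\prod_{m=1}^n\frac1{1-mt}.
\]
\end{enumerate}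
\end{theorem}

Part (2) is an instance of a general principle. Let $X$ be a finite totally ordered alphabet. The \emph{deglex} order compares words first by length and then at the first position where they differ. It is a well-order, and $w<w'$ implies $uwv<uw'v$. The \emph{leading word} of a nonzero element of $T=T(kX)$ is the largest word that occurs in it with nonzero coefficient. Over a field, a subspace $R\subset T_2$ is a (quadratic) \emph{Gr\"obner basis} of the ideal $(R)$ if the leading word of every nonzero element of $(R)$ contains, as a factor (a block of consecutive letters), the leading word of a nonzero element of $R$.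

\begin{theorem}\label{thm:crit}
Let $k$ be a field, $X$ a finite ordered alphabet, $W=kX$, $T=T(W)$, and let $C\subset R\subset T_2$ be subspaces such that $R$ is a Gr\"obner basis, for deglex, of the ideal it generates. Let $A=T/(C)$, write $R=C\oplus V$, and let $\partial\colon\widetilde B\to A$ be the free 2-algebra on the map $V\subset T_2\to A$, with kernel $K$. Let $Y\subset K$ be a set of homogeneous elements. Then $\widetilde B/(Y)\to A$ is acyclic if and only if the weight-$3$ elements of $Y$ span $K_3=\ker(W\otimes V\oplus V\otimes W\to A_3)$.
\end{theorem}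

\subsection{The method}

Section~\ref{sec:lift} lifts cycles in $\widetilde B$ to syzygies, that is, linear dependencies in $T$ between products $ugv$ of words $u,v$ and quadratic relators $g$. Section~\ref{sec:rewrite} turns the relators into rewriting rules $s\to f_s$ for two-letter words $s$ and treats $n=2$ and $n=3$ by hand. A syzygy arises when a word can be rewritten at two places. If the places are disjoint, the syzygy becomes a Peiffer element; if they overlap, it is a multiple of a syzygy of weight $3$, provided that one exists for that overlap. Section~\ref{sec:syz} makes this precise and proves Theorem~\ref{thm:crit}. Section~\ref{sec:count} shows that the relations $\mathcal R$, together with one Jacobi identity for each triple of commuting letters, are exactly as numerous as the overlaps and resolve them all.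

\section{From cycles to syzygies}\label{sec:lift}

The module $\widetilde B$ is a quotient of $A\otimes V\otimes A$, where $A$ is itself a quotient, and it has no evident basis. We therefore work over the free algebra, give the strict relators formal generators of their own, and set these to zero at the end.

\begin{definition}\label{def:datum}
A \emph{quadratic datum} is a finite set $X$, a $k$-module $E=C\oplus V$ and an injective linear map $\pi\colon E\to T_2$, where $T=T(W)$ and $W=kX$. We attach to it the ideal $J$ generated by $\pi(C)$, the projection $q\colon T\to A=T/J$, the free 2-algebra $\partial\colon\widetilde B\to A$ on $q\pi\colon V\to A$ with kernel $K$, the free $T$-bimodule $M=T\otimes E\otimes T$ with $E$ in weight $2$, and two $T$-bimodule maps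
\[
\pi\colon M\to T,\qquad \Phi\colon M\to\widetilde B .
\]
Here $\pi$ extends the given map, and $\Phi$ is zero on $C$ and the canonical map on $V$. Elements of $\ker\pi$ are \emph{syzygies}. We write $I_T=\pi(M)$ and $\pi_3=\pi|_{M_3}$.
\end{definition}

Theorem~\ref{thm:crit} concerns the datum $E=R$ with $\pi$ the inclusion. The \emph{Drinfeld--Kohno datum} has $X$ and $V$ as in \S\ref{sub:model}, with $\pi(\ell_{ijk})=[a_{ij},a_{ik}+a_{jk}]$ and $\pi(r_{ijk})=[a_{jk},a_{ij}+a_{ik}]$ computed in $T$. Call two letters \emph{disjoint} if their index pairs are. The module $C$ is generated by symbols $c_{x,y}=-c_{y,x}$ for disjoint letters $x,y$, freely on one symbol for each unordered pair, and $\pi(c_{x,y})=[x,y]$. We write $c_{ij,kl}$ for $c_{a_{ij},a_{kl}}$. Injectivity of $\pi$ on $E$ is checked in \S\ref{sub:DKrules}.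

\begin{lemma}\label{lem:Phi}
For every quadratic datum:
\begin{enumerate}
\item[(a)] $\widetilde B_3=W\otimes V\oplus V\otimes W$, and $\Phi\colon M_3\to\widetilde B_3$ is the projection with kernel $W\otimes C\oplus C\otimes W$.
\item[(b)] $K_d=\Phi(\ker\pi\cap M_d)$ for all $d$. In particular $K_{\le2}=0$.
\item[(c)] For $e,e'\in E$ and $w\in T$, the \emph{trivial syzygy} $\pi(e)\,w\,e'-e\,w\,\pi(e')$ lies in $\ker\pi\cap\ker\Phi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Peiffer elements are bilinear in $b,b'$, so they are spanned by homogeneous ones, of weight at least $2+2$. Thus $\widetilde B$ is graded and agrees with $A\otimes V\otimes A$ in weights $\le3$; and $A_0=k$, $A_1=W$.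

(b) We have $\partial\Phi=q\pi$, since both sides are bimodule maps that agree on $V$ and vanish on $C$. So $\Phi(\ker\pi)\subset K$. Conversely, let $b\in K_d$. As $\Phi$ is surjective, $b=\Phi(m)$ with $m\in M_d$, and $q\pi(m)=\partial b=0$ gives $\pi(m)\in J=\pi(T\otimes C\otimes T)$. Choose $m'\in T\otimes C\otimes T$ of weight $d$ with $\pi(m')=\pi(m)$. Then $m-m'\in\ker\pi$ and $\Phi(m-m')=b$. Finally $M_{\le1}=0$, and $\pi$ is injective on $M_2=E$.

(c) The image under $\pi$ is $\pi(e)w\pi(e')-\pi(e)w\pi(e')=0$. With $b=\Phi(ew)$ and $b'=\Phi(e')$, the image under $\Phi$ is $\partial(b)b'-b\,\partial(b')=0$.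
\end{proof}

Part (c) is the one place where acyclicity draws on the Peiffer identity. Without it, acyclicity fails already for $n=2$: the element $\partial(\ell_{123})r_{123}-\ell_{123}\partial(r_{123})$ is a nonzero cycle in $A\otimes V\otimes A$.

We now lift the relations of the Drinfeld--Kohno 2-algebra to syzygies. Read each $\rho\in\mathcal R$ in $W\otimes V\oplus V\otimes W\subset M_3$, with $[a,b]=a\otimes b-b\otimes a$.

\begin{lemma}\label{lem:lifts}
In the Drinfeld--Kohno datum the following elements of $M_3$, all with integer coefficients, are syzygies.
\begin{enumerate}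
\item[(I)] For each $\rho\in\mathcal R$, the element $\widehat\rho\in\rho+(W\otimes C\oplus C\otimes W)$ given by \eqref{eq:lift14}, \eqref{eq:lift56} or \eqref{eq:liftiii} below.
\item[(II)] For each set $\{x,y,z\}$ of three pairwise disjoint letters, listed in a fixed order, the element $[x,c_{y,z}]+[y,c_{z,x}]+[z,c_{x,y}]$.
\end{enumerate}
The map $\Phi$ sends $\widehat\rho$ to $\rho$ and kills the elements \textup{(II)}. In particular $\mathcal R\subset K$.
\end{lemma}

\begin{proof}
The elements (II) are syzygies by the Jacobi identity. The statements on $\Phi$ follow from Lemma~\ref{lem:Phi}(a), and then $\partial\rho=\partial\Phi(\widehat\rho)=q\pi(\widehat\rho)=0$. It remains to construct the $\widehat\rho$. We use the Jacobi identity in the form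
\begin{equation}\label{eq:jac}
[u,[v,Q]]-[v,[u,Q]]=[[u,v],Q].
\end{equation}
It gives $[a',[a,P]]=[[a',a],P]+[a,[a',P]]$ and $[Q,[a,P]]-[P,[a,Q]]=[a,[Q,P]]$. Adding these two equations and the term $[a,[P,a'+Q]]$, we obtain in any algebra
\begin{equation}\label{eq:E}
[a'+Q,[a,P]]-[P,[a,Q]]+[a,[P,a'+Q]]=[[a',a],P].
\end{equation}

Write $1,2,3,4$ for $i<j<k<l$. Each of $\rho_1,\dots,\rho_4$ has the form $[a'+Q,b_1]-[P,b_2]+[a,b_3]$ with $a,a'$ disjoint letters, as follows.
\[
\begin{array}{c|ccccccc|c}
&a&a'&P&Q&b_1&b_2&b_3&\gamma\\\hline
\rho_1&a_{23}&a_{14}&a_{12}+a_{13}&a_{24}+a_{34}&r_{123}&\ell_{234}&\ell_{124}+\ell_{134}&c_{12,34}+c_{13,24}\\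
\rho_2&a_{34}&a_{12}&a_{23}+a_{24}&a_{13}+a_{14}&r_{234}&r_{134}&r_{123}+r_{124}&c_{23,14}+c_{24,13}\\
\rho_3&a_{12}&a_{34}&a_{13}+a_{23}&a_{14}+a_{24}&\ell_{123}&\ell_{124}&\ell_{134}+\ell_{234}&c_{13,24}+c_{23,14}\\
\rho_4&a_{23}&a_{14}&a_{24}+a_{34}&a_{12}+a_{13}&\ell_{234}&r_{123}&r_{124}+r_{134}&c_{24,13}+c_{34,12}
\end{array}
\]
In each row $\pi(b_1)=[a,P]$ and $\pi(b_2)=[a,Q]$ by definition. The bracket $[P,a'+Q]$ expands into six commutators of letters; two of them are commutators of disjoint letters and add up to $\pi(\gamma)$, and the other four add up to $\pi(b_3)$: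
\begin{align*}
\rho_1&:\ [a_{12},a_{14}+a_{24}]+[a_{13},a_{14}+a_{34}],&
\rho_2&:\ [a_{23},a_{12}+a_{13}]+[a_{24},a_{12}+a_{14}],\\
\rho_3&:\ [a_{13},a_{14}+a_{34}]+[a_{23},a_{24}+a_{34}],&
\rho_4&:\ [a_{24},a_{12}+a_{14}]+[a_{34},a_{13}+a_{14}].
\end{align*}
So $\pi(b_3)=[P,a'+Q]-\pi(\gamma)$, and \eqref{eq:E} yields $\pi(\rho_m)=[[a',a],P]-[a,\pi(\gamma)]$. Hence
\begin{equation}\label{eq:lift14}
\widehat\rho_m=\rho_m+[P,c_{a',a}]+[a,\gamma]\qquad(m=1,\dots,4)
\end{equation}
is a syzygy.

Let $Q_5=a_{13}+a_{14}+a_{23}+a_{24}$. Then $\pi(r_{134}+r_{234})=[a_{34},Q_5]$ and $\pi(\ell_{123}+\ell_{124})=[a_{12},Q_5]$, so $\pi(\rho_5)=[[a_{12},a_{34}],Q_5]$ by \eqref{eq:jac}. Let $Q_6=a_{12}+a_{14}+a_{23}+a_{34}$. By \eqref{eq:third},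
\begin{align*}
\pi(r_{124}-\ell_{234}-r_{234})&=[a_{24},a_{12}+a_{14}]-[a_{23}+a_{34},a_{24}]=[a_{24},Q_6],\\
\pi(\ell_{123}+r_{123}-\ell_{134})&=[a_{12}+a_{23},a_{13}]-[a_{13},a_{14}+a_{34}]=-[a_{13},Q_6],
\end{align*}
so $\pi(\rho_6)=[[a_{13},a_{24}],Q_6]$ by \eqref{eq:jac}. Hence we may take
\begin{equation}\label{eq:lift56}
\widehat\rho_5=\rho_5+[Q_5,c_{12,34}],\qquad\widehat\rho_6=\rho_6+[Q_6,c_{13,24}].
\end{equation}

For $\rho=[x,b]$ in (iii), write $\pi(b)=[y,z+z']$ with letters $y,z,z'$, all disjoint from $x$. By \eqref{eq:jac}, $\pi(\rho)=[[x,y],z+z']+[y,[x,z+z']]$, so we may take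
\begin{equation}\label{eq:liftiii}
\widehat\rho=[x,b]+[z+z',c_{x,y}]-[y,c_{x,z}+c_{x,z'}].
\end{equation}
This completes the construction.
\end{proof}

By Lemma~\ref{lem:Phi}, Theorem~\ref{thm:main} follows once we know that the elements (I), (II) and the trivial syzygies generate $\ker\pi$.

\section{Rewriting, and the cases $n=2$ and $n=3$}\label{sec:rewrite}

\subsection{Leftmost elements and overlaps}

To control all syzygies we need a large submodule of $M$ on which $\pi$ is visibly injective. Leading words provide one.

\begin{definition}\label{def:rew}
A \emph{rewriting basis} for a quadratic datum consists of a total order on $X$, a set $S$ of two-letter words, and a $k$-basis $(e_s)_{s\in S}$ of $E$ such that $g_s:=\pi(e_s)=s-f_s$, where $f_s$ is a combination of two-letter words $<s$. Then $M$ has the basis $ue_sv$ ($u,v$ words, $s\in S$). The \emph{leading word} of $ue_sv$ is $usv$, and $ue_sv$ is \emph{leftmost} if the displayed $s$ is the leftmost occurrence in $usv$ of a factor from $S$. Let $L\subset M$ be the span of the leftmost basis elements. A word is \emph{normal} if it has no factor in $S$; let $\mathcal N\subset T$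 be the span of the normal words. An \emph{overlap} is a three-letter word $xyz$ with $xy,yz\in S$, and $\Omega$ is the set of overlaps.
\end{definition}

Every word $w$ that is not normal is the leading word of exactly one leftmost element $\beta_w$, and $\pi(\beta_w)=w+(\text{smaller words})$.

\begin{lemma}\label{lem:tri}
\begin{enumerate}
\item[(a)] Let $l=\sum_w\lambda_w\beta_w\in L$ be nonzero and let $w_0$ be the largest word with $\lambda_{w_0}\ne0$. Then $\pi(l)$ has leading word $w_0$, with coefficient $\lambda_{w_0}$. In particular $\pi|_L$ is injective.
\item[(b)] $T=\pi(L)\oplus\mathcal N$.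
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every word in $\pi(\beta_w)$ is $\le w$, so $w_0$ occurs only in $\pi(\beta_{w_0})$, with coefficient $1$, and no larger word occurs. (b) The sum is direct, since by (a) a nonzero element of $\pi(L)$ has a leading word that is not normal. Every word $w$ lies in the sum, by induction: either $w$ is normal, or $w-\pi(\beta_w)$ is a combination of smaller words.
\end{proof}

In weight $3$ the basis elements are $e_{xy}z$, which is always leftmost, and $xe_{yz}$, which fails to be leftmost exactly when $xyz\in\Omega$. Let
\[
\tau\colon\ker\pi_3\to k^\Omega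
\]
record the coefficients of the non-leftmost basis elements $xe_{yz}$. If $\tau(m)=0$, then $m\in L\cap\ker\pi=0$; so \emph{$\tau$ is always injective}. Its surjectivity will be the key hypothesis.

\subsection{The Drinfeld--Kohno rules}\label{sub:DKrules}

Call $j$ the \emph{height} of $a_{ij}$. Order $X$ so that letters of smaller height are larger, with ties broken arbitrarily, and let $S$ be the set of words $a_{ij}a_{kl}$ with $j<l$. The rules will move tall letters to the left. In such a word $l\notin\{i,j\}$, so the two letters are disjoint, or $k=j$, or $k=i$. After renaming, the three cases are: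
\[
\begin{array}{lll}
s=xy,\ x,y\text{ disjoint}:& e_s=c_{x,y},& g_s=[x,y];\\[2pt]
s=a_{ij}a_{jk},\ i<j<k:& e_s=-r_{ijk},& g_s=[a_{ij}+a_{ik},a_{jk}];\\[2pt]
s=a_{ij}a_{ik},\ i<j<k:& e_s=\ell_{ijk}+r_{ijk},& g_s=[a_{ij}+a_{jk},a_{ik}],
\end{array}
\]
where the last formula is \eqref{eq:third}. Disjoint letters have different heights, so the first case gives a basis of $C$; the other two give a basis of $V$, related to $\ell_{ijk},r_{ijk}$ by an invertible integer matrix. In each $g_s$ the word $s$ has coefficient $1$, and every other word begins with a letter of greater height than the first letter of $s$, hence is $<s$. So the $g_s$ have distinct leading words with coefficient $1$ and are linearly independent: $\pi$ is injective on $E$, and $(e_s)$ is a rewriting basis. We abbreviate $e_{a_{ij}a_{kl}}$ to $e_{ij,kl}$. The overlaps are the three-letter words with strictly increasing heights.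

\begin{example}[$n=2$: disjoint occurrences]\label{ex:n2}
Put $x=a_{12}$, $y=a_{13}$, $z=a_{23}$. Then $C=0$, $A=T$, $B=\widetilde B$, and the rules are $xy\to f_{xy}=yx+yz-zy$ and $xz\to f_{xz}=zx+zy-yz$. The word $xyxz$ is the leading word of $xy\,e_{xz}$ and of the leftmost element $e_{xy}\,xz$. The Peiffer identity $g_{xy}e_{xz}=e_{xy}g_{xz}$ in $B$ reads
\[
xy\,e_{xz}=e_{xy}\,xz+(yx+yz-zy)\,e_{xz}-e_{xy}\,(zx+zy-yz),
\]
and the last six terms have leading words $<xyxz$. In general, let $ue_sv$ be non-leftmost. Both words of $S$ begin with $x$ and do not end with $x$, so the leftmost occurrence of a factor from $S$ lies inside $u$, and the Peiffer identity moves the generator there at the cost of terms with smaller leading words. By induction $B=\Phi(L)$. Since $\partial\Phi=\pi$ is injective on $L$, the map $\partial$ is injective.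
\end{example}

\begin{example}[$n=3$: overlapping occurrences]\label{ex:n3}
The word $a_{12}a_{23}a_{34}$ is the leading word of $a_{12}e_{23,34}$ and of $e_{12,23}a_{34}$. The two occurrences share the letter $a_{23}$, and in weight $3$ no Peiffer element is available. A relation must do the work. In the basis $(e_s)$, formula \eqref{eq:lift14} for $m=2$ becomes
\begin{align*}
-\widehat\rho_2={}&[a_{12}+a_{13}+a_{14},e_{23,34}]+[a_{34},e_{12,23}+e_{12,24}]-[a_{23}+a_{24},e_{13,34}]\\
&-[a_{23}+a_{24},e_{12,34}]-[a_{34},e_{23,14}-e_{13,24}].
\end{align*}
The terms whose leading word begins with the largest letter $a_{12}$ are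
\[
a_{12}e_{23,34}-e_{12,23}a_{34}-e_{12,24}a_{34}+e_{12,34}a_{23}+e_{12,34}a_{24},
\]
and in the last three the second letter has height $4$, so it is $<a_{23}$. Thus $-\widehat\rho_2=a_{12}e_{23,34}-e_{12,23}a_{34}+(\text{smaller leading words})$: the relation $\rho_2$ moves the generator to the leftmost place.

There are six overlaps $a_{12}yz$, with $y\in\{a_{13},a_{23}\}$ and $z\in\{a_{14},a_{24},a_{34}\}$, and $\tau$ reads off the component in $a_{12}\otimes F$, where $F$ is spanned by the six $e_{yz}$. Another basis of $F$ is $\ell_{134},r_{134},\ell_{234},r_{234},c_{13,24},c_{23,14}$. By \eqref{eq:lift14} and \eqref{eq:lift56}, the components of $\widehat\rho_1,\dots,\widehat\rho_6$ in $a_{12}\otimes E$ are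
\[
-\ell_{234}-c_{23,14},\quad r_{234},\quad \ell_{134}+\ell_{234}+c_{13,24}+c_{23,14},\quad \ell_{234},\quad r_{134}+r_{234},\quad c_{13,24}.
\]
Hence $\widehat\rho_1+\widehat\rho_3-\widehat\rho_6$, $\widehat\rho_5-\widehat\rho_2$, $\widehat\rho_4$, $\widehat\rho_2$, $\widehat\rho_6$ and $-\widehat\rho_1-\widehat\rho_4$ have as components the six elements of the second basis, in order. So $\tau$ maps the span of the $\widehat\rho_m$ onto $k^\Omega$; being injective, $\tau$ is bijective and the $\widehat\rho_m$ span $\ker\pi_3$. The next section shows that this settles the case $n=3$ in all weights.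
\end{example}

\section{Syzygies are generated in weight three}\label{sec:syz}

\begin{lemma}\label{lem:syz}
Let a quadratic datum have a rewriting basis for which $\tau$ is surjective. Then $\ker\pi$ is the sub-bimodule $P$ generated by $\ker\pi_3$ and the trivial syzygies, and $I_T=\pi(L)$.
\end{lemma}

\begin{proof}
\emph{Step 1: each overlap $xyz$ has a syzygy of the shape found in Example~\ref{ex:n3}.} Let $\sigma\in\ker\pi_3$ have $\tau(\sigma)$ equal to the indicator of $xyz$, so $\sigma=xe_{yz}+l$ with $l\in L_3$. Then $\pi(l)=-xg_{yz}$ has leading word $xyz$ with coefficient $-1$. By Lemma~\ref{lem:tri}(a), the largest leading word in $l$ is $xyz$, and $\beta_{xyz}=e_{xy}z$ has coefficient $-1$. Thus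
\begin{equation}\label{eq:sigma}
\sigma=xe_{yz}-e_{xy}z+(\text{basis elements with leading word}<xyz).
\end{equation}

\emph{Step 2: $M=P+L$.} We show by induction on the leading word $w$ that each basis element $\beta$ lies in $P+L$. Let $\beta$ be non-leftmost. It suffices to show that $\beta-\beta_w$ is congruent modulo $P$ to a combination of basis elements with smaller leading words. The occurrence marked in $\beta_w$ starts to the left of the one marked in $\beta$, and both have length $2$, so they are disjoint or share one letter. If they are disjoint, then $\beta=usw'e_{s'}v$ and $\beta_w=ue_sw's'v$, and substituting $s=g_s+f_s$ and $s'=g_{s'}+f_{s'}$ gives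
\[
\beta-\beta_w=u\big(g_sw'e_{s'}-e_sw'g_{s'}\big)v+uf_sw'e_{s'}v-ue_sw'f_{s'}v .
\]
The first term is in $P$, and the others involve only leading words $<usw's'v=w$. If they share a letter, then $\beta=uxe_{yz}v$ and $\beta_w=ue_{xy}zv$ with $xyz\in\Omega$; by \eqref{eq:sigma}, $\beta-\beta_w-u\sigma v$ involves only leading words $<uxyzv=w$.

\emph{Step 3.} We have $P\subset\ker\pi$, so $I_T=\pi(P+L)=\pi(L)$. If $m\in\ker\pi$, write $m=p+l$ with $p\in P$, $l\in L$; then $\pi(l)=0$, so $l=0$ by Lemma~\ref{lem:tri}(a).
\end{proof}

\begin{proposition}\label{prop:crit}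
Let a quadratic datum have a rewriting basis for which $\tau$ is surjective. Then $K$ is generated by $K_3$ as an $A$-bimodule. For a set $Y\subset K$ of homogeneous elements, $\widetilde B/(Y)\to A$ is acyclic if and only if the set $Y_3$ of weight-$3$ elements of $Y$ spans $K_3$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:Phi}(b) and Lemma~\ref{lem:syz}, $K=\Phi(P)$ is generated by $\Phi(\ker\pi_3)=K_3$ and by the images of the trivial syzygies, which vanish by Lemma~\ref{lem:Phi}(c). Acyclicity of $\widetilde B/(Y)$ means $(Y)=K$. If $Y_3$ spans $K_3$, then $(Y)$ contains generators of $K$. Conversely, since $Y$ is homogeneous and $K_{\le2}=0$, the nonzero elements of $Y$ have weight at least $3$, so the weight-$3$ part of $(Y)$ is the span of $Y_3$; if $(Y)=K$, this span is $K_3$.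
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:crit}]
Let $S$ be the set of leading words of nonzero elements of $R$. As $k$ is a field, we can choose for each $s\in S$ an element $g_s\in R$ with leading word $s$ and coefficient $1$. The $g_s$ are independent because their leading words are distinct, and they span $R$: subtracting a multiple of some $g_s$ from a nonzero element of $R$ lowers its leading word. So $e_s=g_s$ is a rewriting basis for the datum $E=R$, and $I_T=(R)$. The Gr\"obner hypothesis says that no nonzero element of $I_T$ has a normal leading word, so $I_T\cap\mathcal N=0$. Together with $\pi(L)\subset I_T$ and Lemma~\ref{lem:tri}(b), this gives $I_T=\pi(L)$. For an overlap $xyz$ we can thus write $xg_{yz}=\pi(l)$ with $l\in L$, and we may take $l$ of weight $3$ because $\pi$ preserves weight. Then $xe_{yz}-l\in\ker\pi_3$ is sent by $\tau$ to the indicator of $xyz$. Hence $\tau$ is surjective and Proposition~\ref{prop:crit} applies. The description of $K_3$ is Lemma~\ref{lem:Phi}(a).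
\end{proof}

\begin{remark}\label{rem:counter}
The Gr\"obner hypothesis serves only the implication ``$Y_3$ spans $K_3$ $\Rightarrow$ acyclic'', and there it cannot be dropped. Take letters $x_1,\dots,x_6$, $C=0$, and $R=V$ with basis $v_1=x_1x_2$, $v_2=x_2x_3-x_4x_5$, $v_3=x_5x_6$. Then $A=T$. As $W\otimes V$ and $V\otimes W$ embed in $T_3$, we have $K_3\cong WV\cap VW$. A word in an element of this intersection has both two-letter factors among $x_1x_2$, $x_2x_3$, $x_4x_5$, $x_5x_6$, so it is $x_1x_2x_3$ or $x_4x_5x_6$. In $WV$ the word $x_1x_2x_3$ comes with $x_1x_4x_5$, and in $VW$ the word $x_4x_5x_6$ comes with $x_2x_3x_6$; so $K_3=0$. But $x_1\otimes v_2\otimes x_6-v_1\otimes x_3x_6+x_1x_4\otimes v_3$ is a cycle of weight $4$, and it is nonzero in $\widetilde B$ because Peiffer elements of weight $4$ have no component in $W\otimes V\otimes W$.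
\end{remark}

\section{Counting overlaps and relations}\label{sec:count}

We return to the Drinfeld--Kohno datum with the rewriting basis of \S\ref{sub:DKrules}. We must show that $\tau$ is surjective and that the elements (I), (II) span $\ker\pi_3$. Rather than solve for each overlap as in Example~\ref{ex:n3}, we show that these elements are independent and as numerous as the overlaps; the injectivity of $\tau$ does the rest.

\begin{lemma}\label{lem:count}
The number of elements \textup{(I)}, \textup{(II)} equals $|\Omega|$.
\end{lemma}

\begin{proof}
View letters as edges on the vertex set $\{1,\dots,N\}$. An overlap is a word with strictly increasing heights, so it is determined by its set of letters: overlaps are the sets of three edges with pairwise distinct maxima. Such a graph is a forest, since the largest vertex of a cycle would be the maximum of two edges. Its components with at least one edge therefore have vertex numbers $4$, or $3$ and $2$, or $2$, $2$ and $2$. On a set $v_1<\dots<v_m$, a tree whose $m-1$ edges have distinct maxima has the maxima $v_2,\dots,v_m$, so it joins each $v_i$ with $i\ge2$ to one of the $i-1$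 smaller vertices; conversely every such choice is connected, hence a tree. This gives $(m-1)!$ trees. Maxima in different components are automatically distinct. So there are $6$ overlaps for each $4$-set, $2$ for each pair of a $3$-set and a disjoint $2$-set, and $1$ for each set of three disjoint $2$-sets. These are the numbers of relations (i), of relations (iii), and of elements (II) attached to the same configurations.
\end{proof}

\begin{lemma}\label{lem:indep}
Over every commutative ring, the elements of $\mathcal R$ are linearly independent in $W\otimes V\oplus V\otimes W$, and the elements \textup{(I)}, \textup{(II)} are linearly independent in $M_3$.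
\end{lemma}

\begin{proof}
Project to $W\otimes V$, with its basis $a_p\otimes\ell_t$, $a_p\otimes r_t$ ($p$ a $2$-set, $t$ a $3$-set). In the six relations attached to a $4$-set, every basis element that occurs has $p\cup t$ equal to that $4$-set. A relation (iii) projects to a single basis element with $p\cap t=\varnothing$, and different relations (iii) give different ones. So a linear dependence splits into dependences among $\rho_1,\dots,\rho_6$ for one $4$-set, which we relabel $\{1,2,3,4\}$. Let $\sum\lambda_m\rho_m=0$. The components of $\rho_1,\dots,\rho_6$ in $a_{14}\otimes V$ are $r_{123},r_{234},\ell_{123},\ell_{234},0,0$, so $\lambda_1=\dots=\lambda_4=0$. The basis element $a_{12}\otimes r_{134}$ has coefficient $1$ in $\rho_5$ and $0$ in $\rho_6$, so $\lambda_5=0$; and $a_{13}\otimes r_{124}$ has coefficient $1$ in $\rho_6$, so $\lambda_6=0$.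

Applying $\Phi$ to a dependence among the elements (I), (II) gives a dependence among the $\rho\in\mathcal R$, so the coefficients of the $\widehat\rho$ vanish. Among the elements (II), the basis element $\pm x\otimes c_{y,z}$ of $W\otimes C$ occurs only in the one attached to $\{x,y,z\}$, with coefficient $\pm1$; so the remaining coefficients vanish too.
\end{proof}

Over a field, $|\Omega|$ independent vectors in a space that embeds in $k^\Omega$ span it. Over a ring such as $\mathbb Z$, independence gives only a sublattice of finite index. We therefore use all prime fields at once.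

\begin{proposition}\label{prop:unimod}
Over every commutative ring $k$, the map $\tau$ is bijective and the elements \textup{(I)}, \textup{(II)} span $\ker\pi_3$.
\end{proposition}

\begin{proof}
The elements (I), (II) have integer coordinates in the basis $xe_s$, $e_sx$ of $M_3$, the same for all $k$. Let $D$ be the integer matrix of their $\tau$-values; it is square by Lemma~\ref{lem:count}. Over $\mathbb F_p$ the elements are independent by Lemma~\ref{lem:indep} and $\tau$ is injective, so $D$ is invertible modulo $p$. An integer divisible by no prime is $\pm1$, so $\det D=\pm1$. Hence over any $k$ the map $\tau$ sends the span of (I), (II) onto $k^\Omega$. As $\tau$ is injective on $\ker\pi_3$, this span is all of $\ker\pi_3$.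
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:Phi}(b), Proposition~\ref{prop:unimod} and Lemma~\ref{lem:lifts}, $K_3=\Phi(\ker\pi_3)$ is spanned by $\mathcal R$. Since $\tau$ is surjective, Proposition~\ref{prop:crit} with $Y=\mathcal R$ shows that $B=\widetilde B/(\mathcal R)\to A$ is acyclic. The projection $A\to U$ and the zero map on $B$ form a morphism of 2-algebras $(B\to A)\to(0\to U)$; it induces the identity of $U$ on $H^0$, and both $H^{-1}$ vanish.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:min}, parts (1) and (2)]
(1) For $\kappa\in K$ and $x=\partial(b)\in I$, the Peiffer identity gives $x\kappa=b\,\partial(\kappa)=0$ and $\kappa x=\partial(\kappa)b=0$; so $K$ is a bimodule over $U=A/I$. We have just seen that $(\mathcal R)=K$ and that $\mathcal R$ spans $K_3$. It is independent in $\widetilde B_3=W\otimes V\oplus V\otimes W$ by Lemma~\ref{lem:indep}, and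
\[
|\mathcal R|=6\binom N4+2\binom N3\binom{N-3}2=6\binom N4+20\binom N5 .
\]
The vanishing of $K_{\le2}$ is Lemma~\ref{lem:Phi}(b).

(2) The equivalence is Proposition~\ref{prop:crit}. Since $k\ne0$, no proper subset of the basis $\mathcal R$ spans $K_3$. Over a field a spanning set of $K_3$ has at least $\dim K_3=|\mathcal R|$ elements, and $\mathcal R$ attains this number.
\end{proof}

The elements (II) are the price of working over $T$. They are needed to resolve the overlaps of three disjoint letters, but they involve only the strict relations (ii), so $\Phi$ kills them and they impose no relation on $B$.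

\section{The Hilbert series}\label{sec:hilbert}

\begin{proof}[Proof of Theorem~\ref{thm:min}, part (3)]
\emph{The algebra $U$.} We have $I=\partial\Phi(M)=q(I_T)$ and $J\subset I_T$, so $U=T/I_T$. By Proposition~\ref{prop:unimod} and Lemma~\ref{lem:syz}, $I_T=\pi(L)$, and Lemma~\ref{lem:tri}(b) shows that $U$ is free on the normal words. These are the words with weakly decreasing heights, that is, the concatenations $w_Nw_{N-1}\cdots w_2$ where $w_m$ is an arbitrary word in the $m-1$ letters of height $m$. So $U$ has Hilbert series $\prod_{m=1}^n(1-mt)^{-1}$.

\emph{The algebra $A$.} Given a finite alphabet and a set of unordered pairs of distinct letters, declared to commute, the \emph{partially commutative free monoid} is the quotient of the free monoid by the relations $xy=yx$ for these pairs. The theorem of Cartier and Foata \cite{CF} states that the generating function of its elements by length is $\big(\sum_j(-1)^jm_jt^j\big)^{-1}$, where $m_j$ is the number of sets of $j$ pairwise commuting distinct letters. For the alphabet $X$ with disjoint letters commuting, the monoid algebra is $A$, as both have the same universal property;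 so $A$ is free with this Hilbert series. Here $m_j$ counts sets of $j$ disjoint $2$-subsets of $\{1,\dots,N\}$. Each such set arises from $2^jj!$ of the $N!/(N-2j)!$ sequences of $2j$ distinct points, by pairing consecutive entries, so $m_j=N!/\big(2^jj!(N-2j)!\big)$.

\emph{The module $B$.} For $k=\mathbb Z$, Theorem~\ref{thm:main} gives exact sequences $0\to B_d\to A_d\to U_d\to0$. So $B_d$ is a subgroup of a free abelian group of finite rank, hence free, of rank $\operatorname{rk}A_d-\operatorname{rk}U_d$. For general $k$, the module $B$ is the quotient of the free module $T\otimes V\otimes T$ by the span of elements with integer coordinates that do not depend on $k$: the elements $j\otimes v\otimes w$ and $w\otimes v\otimes j$ with $j=u[x,y]u'$ for disjoint letters $x,y$, the lifts of the Peiffer elements of pairs of basis elements, and the products $u\rho u'$ with $\rho\in\mathcal R$, where $u,u',w$ are words and $v$ is a generator. Since $k\otimes_{\mathbb Z}-$ preserves cokernels, $B$ over $k$ is $k\otimes_{\mathbb Z}B_{\mathbb Z}$, which is free of the same ranks.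
\end{proof}

\begin{example}
For $n=2$ the formula reads $(1-3t)^{-1}-(1-t)^{-1}(1-2t)^{-1}$, so $\operatorname{rk}B_d=3^d-2^{d+1}+1$, which is $0,0,2,12,50$ for $d=0,\dots,4$. The free bimodule $T\otimes V\otimes T$ has ranks $2$, $12$ and $54$ in weights $2,3,4$; the difference $54-50$ is accounted for by the four Peiffer elements with $b,b'\in\{\ell_{123},r_{123}\}$.
\end{example}

\begin{thebibliography}{9}

\bibitem{CF}
Cartier and Foata, \emph{Probl\`emes combinatoires de commutation et r\'earrangements}, Lecture Notes in Mathematics 85, 1969.

\bibitem{Kemp}
Cameron Kemp, \emph{Cartier integration of infinitesimal 2-braidings via 2-holonomy of the CMKZ 2-connection, II: The pentagonator}, arXiv:2603.22694 (2026).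

\end{thebibliography}
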